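\title{Graphs of edge density $1/6$ with asymptotically maximal energy}

\begin{abstract}
The energy of a graph is the sum of the absolute values of its adjacency eigenvalues. A graph of order $n$ and edge density $\rho$ has energy at most $(\sqrt{\rho(1-\rho)}+o(1))n^{3/2}$. We show that for $\rho=1/6$ and $\rho=5/6$ this bound is attained asymptotically, for all large $n$; this answers a question from a paper of Nikiforov in the affirmative. The graphs are sum graphs on $\mathbb F_p^2$ generated by halves of lines through the origin. Their spectrum is governed by convolution with the Legendre symbol, and we choose the prime $p$ and a slope $a\in\mathbb F_p$ so that this convolution imitates a prescribed Fourier multiplier on the two-dimensional torus. We also show that graphs of density $1/6$ are asymptotically extremal exactly when almost all eigenvalues are close to $\pm\frac{\sqrt5}{6}\sqrt n$.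
\end{abstract}

\section{Introduction}

Let $G$ be a finite simple graph with $n$ vertices ($n$ is the \emph{order} of $G$), $e(G)$ edges and adjacency matrix $A$, and let $\lambda_1\ge\dots\ge\lambda_n$ be the eigenvalues of $A$. The \emph{energy} of $G$ is
\[
\|G\|_*=|\lambda_1|+\dots+|\lambda_n| ,
\]
and $e(G)/\binom n2$ is the \emph{edge density} of $G$. How large can the energy be at a given density?

An upper bound comes from the sum of squares $\sum_i\lambda_i^2=\operatorname{tr}A^2=2e(G)\le n^2$. The Rayleigh quotient of the all-ones vector gives $\lambda_1\ge 2e(G)/n$, so in a dense graph $\lambda_1$ takes up a positive fraction of the sum of squares, while it adds at most $n$ to the energy. What remains is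
\begin{equation}\label{eq:rest}
\sum_{i\ge2}\lambda_i^2\le 2e(G)-\Bigl(\frac{2e(G)}{n}\Bigr)^2 .
\end{equation}
If the density tends to $\rho$, then $2e(G)=(\rho+o(1))n^2$ and the right side is $(\rho(1-\rho)+o(1))n^2$. The Cauchy--Schwarz inequality now gives
\begin{equation}\label{eq:upper}
\|G\|_*\le n+\Bigl(n\sum_{i\ge2}\lambda_i^2\Bigr)^{1/2}\le\bigl(\sqrt{\rho(1-\rho)}+o(1)\bigr)n^{3/2}.
\end{equation}

For $\rho=\frac12$ the bound is attained. Let $p\equiv1\pmod4$ be a prime, let $\eta$ be the Legendre symbol modulo $p$, and join $x,y\in\mathbb F_p$ when $\eta(x-y)=1$. This graph has density $\frac12$. The vectors $x\mapsto e^{2\pi ibx/p}$ are eigenvectors, and for $b\ne0$ the Gauss sum identity \eqref{eq:gauss} below gives the eigenvalue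
$\sum_{\lambda\ne0}\frac12(1+\eta(\lambda))e^{2\pi ib\lambda/p}=\frac12(-1+\eta(b)\sqrt p)$.
All eigenvalues but one are $\pm\frac12\sqrt p+O(1)$, and the energy is $(\frac12+o(1))p^{3/2}$.

This example rests on the splitting of $\mathbb F_p^*$ into two halves, and diluting it loses a constant factor: an extremal graph of density $\frac12$ on $n/\sqrt3$ vertices, padded with isolated vertices, has density about $\frac16$ and energy about $\frac12 3^{-3/4}n^{3/2}$, whereas \eqref{eq:upper} allows $\sqrt{\frac16\cdot\frac56}\,n^{3/2}=\frac{\sqrt5}6n^{3/2}$, and $\frac14 3^{-3/2}<\frac5{36}$. Equality in Cauchy--Schwarz requires almost all eigenvalues to have almost the same modulus, a rigid condition, and one could well guess that it cannot be met at density $\frac16$. The following question comes from Nikiforov's paper \cite{Nik}.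

\begin{quote}
\textbf{Question.} Is it true that for every $\varepsilon>0$ and $n_0>0$ there is a graph $G$ of order $n>n_0$ such that
\[
\Bigl(\frac16-\varepsilon\Bigr)\binom n2<e(G)<\Bigl(\frac16+\varepsilon\Bigr)\binom n2
\quad\text{and}\quad
\|G\|_*>\Bigl(\frac{\sqrt5}6-\varepsilon\Bigr)n^{3/2}\,?
\]
\end{quote}

The answer is yes, and such graphs exist for every large order.

\begin{theorem}\label{thm:main}
For every $\delta>0$ there is $n_1$ such that for every $n\ge n_1$ there is a graph $G$ of order $n$ with
\[
\Bigl|e(G)-\frac16\binom n2\Bigr|<\delta\binom n2,\qquad \|G\|_*>\Bigl(\frac{\sqrt5}6-\delta\Bigr)n^{3/2}.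
\]
The same holds with $\frac16$ replaced by $\frac56$. In particular, the answer to the Question is yes.
\end{theorem}

The second result says that the constant is best possible and describes the spectra that attain it. Throughout the paper $c=\sqrt5/6$.

\begin{theorem}\label{thm:structure}
Let $G_n$ be graphs of order $n\to\infty$ with $e(G_n)=(\frac16+o(1))\binom n2$. Then $\|G_n\|_*\le(c+o(1))n^{3/2}$. Moreover, $\|G_n\|_*=(c+o(1))n^{3/2}$ if and only if, for every $\delta>0$, all but $o(n)$ eigenvalues $\lambda$ of $G_n$ satisfy $\bigl||\lambda|/\sqrt n-c\bigr|<\delta$. In that case $\frac n2+o(n)$ eigenvalues are positive and $\frac n2+o(n)$ are negative.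
\end{theorem}

We prove Theorem~\ref{thm:structure} first, since it tells us what to construct. Section~\ref{sec:graphs} introduces a family of graphs on $\mathbb F_p^2$ and reduces their energy to one convolution operator $C$ on $\mathbb F_p$. Section~\ref{sec:model} shows how to steer $C$, first at density $\frac12$, and explains where the density $\frac16$ comes from. Sections~\ref{sec:symbols} and~\ref{sec:transfer} supply the arithmetic and the analytic half of the argument, and Section~\ref{sec:proof} proves Theorem~\ref{thm:main}.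

\section{The spectrum of an extremal graph}\label{sec:structure}

\begin{proof}[Proof of Theorem~\ref{thm:structure}]
The upper bound is \eqref{eq:upper} with $\rho=\frac16$, since $\rho(1-\rho)=c^2$.

Suppose that $\|G_n\|_*=(c+o(1))n^{3/2}$, and put $x_i=|\lambda_i|/\sqrt n$. By \eqref{eq:rest}, $\frac1n\sum_{i\ge2}x_i^2\le c^2+o(1)$, and since $\lambda_1\le n$ we have $\frac1n\sum_{i\ge2}x_i\ge(\|G_n\|_*-n)/n^{3/2}=c+o(1)$. Therefore
\[
\frac1n\sum_{i\ge2}(x_i-c)^2\le\bigl(c^2+o(1)\bigr)-2c\bigl(c+o(1)\bigr)+c^2=o(1).
\]
Each index $i\ge2$ with $|x_i-c|\ge\delta$ contributes at least $\delta^2/n$ to the left side, so there are $o(n)$ such indices. Conversely, if the eigenvalue condition holds, then $\|G_n\|_*\ge(n-o(n))(c-\delta)\sqrt n$ for every $\delta\in(0,c)$, and with the upper bound this gives $\|G_n\|_*=(c+o(1))n^{3/2}$.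

It remains to count signs. Fix $\delta\in(0,c)$ and call an eigenvalue \emph{exceptional} if $\bigl||\lambda|/\sqrt n-c\bigr|\ge\delta$. If there are $r=o(n)$ of them, their moduli add up to at most $(r\sum_i\lambda_i^2)^{1/2}\le\sqrt r\,n=o(n^{3/2})$. Let $n_+$ be the number and $S_+$ the sum of the positive eigenvalues. All but at most $r$ of them lie between $(c-\delta)\sqrt n$ and $(c+\delta)\sqrt n$, so
\[
(n_+-r)(c-\delta)\sqrt n\le S_+\le n_+(c+\delta)\sqrt n+o(n^{3/2}).
\]
Since $\operatorname{tr}A=0$, we have $S_+=\frac12\|G_n\|_*=(\frac c2+o(1))n^{3/2}$. Hence $\frac{c}{2(c+\delta)}\le\liminf\frac{n_+}n\le\limsup\frac{n_+}n\le\frac{c}{2(c-\delta)}$, and $\delta\to0$ gives $n_+=\frac n2+o(n)$. The moduli of the negative eigenvalues also add up to $\frac12\|G_n\|_*$, so the same inequalities count them.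
\end{proof}

\section{Sum graphs of half-lines}\label{sec:graphs}

We need graphs with an almost flat spectrum, so we look among graphs whose spectrum is a Fourier transform. Let $p$ be an odd prime and $\zeta=e^{2\pi i/p}$; the power $\zeta^t$ is defined for $t\in\mathbb F_p$. For a complex matrix $X$, the \emph{trace norm} $\|X\|_*$ is the sum of the singular values of $X$. It is a norm, and it does not change when $X$ is multiplied by a unitary matrix. For a diagonal matrix it is the sum of the moduli of the entries, and for an adjacency matrix it is the energy.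

For $D\subset\mathbb F_p^2$ let $G(D)$ be the \emph{sum graph}: its vertex set is $\mathbb F_p^2$, and $X\ne Y$ are adjacent when $X+Y\in D$. We use sums and not differences because our sets $D$ will not satisfy $D=-D$, and the relation $X+Y\in D$ is symmetric for every $D$. Put $\widehat D(\alpha)=\sum_{Z\in D}\zeta^{\alpha\cdot Z}$ for $\alpha\in\mathbb F_p^2$.

\begin{lemma}\label{lem:sum}
The graph $G(D)$ has edge density $|D|/p^2$, and $\|G(D)\|_*\ge\sum_{\alpha}|\widehat D(\alpha)|-p^2$.
\end{lemma}

\begin{proof}
There are $p^2|D|$ ordered pairs $(X,Y)$ with $X+Y\in D$, and $|D|$ of them have $X=Y$, because $X\mapsto2X$ is a bijection. So $2e(G(D))=(p^2-1)|D|$, which gives the density.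

Let $A'$ be the matrix with entries $1_D(X+Y)$, and let $\psi_\alpha(X)=\zeta^{\alpha\cdot X}$. The substitution $Z=X+Y$ gives
\[
(A'\psi_\alpha)(X)=\sum_Z1_D(Z)\zeta^{\alpha\cdot(Z-X)}=\widehat D(\alpha)\psi_{-\alpha}(X).
\]
In the orthonormal basis $(p^{-1}\psi_\alpha)$ the matrix $A'$ is thus the product of a permutation matrix and the diagonal matrix with entries $\widehat D(\alpha)$, so $\|A'\|_*=\sum_\alpha|\widehat D(\alpha)|$. The adjacency matrix differs from $A'$ by a diagonal $0/1$ matrix, whose trace norm is at most $p^2$.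
\end{proof}

The order is $n=p^2$, so we want a set $D$ of density $\frac16$ with $|\widehat D(\alpha)|\approx cp$ for most $\alpha$. We parametrize most $\alpha$ by lines: for $\alpha=(\alpha_1,b)$ with $b\ne0$ put $z=-\alpha_1/b$, so that
\begin{equation}\label{eq:param}
\alpha\cdot(\lambda,\lambda m)=\lambda b(m-z).
\end{equation}

The first attempt is a union of punctured lines through the origin, $D=\{(\lambda,\lambda m):\lambda\ne0,\ m\in T\}$, with a set of slopes $T\subset\mathbb F_p$ of size $\tau p$. Since $\sum_{\lambda\ne0}\zeta^{\lambda t}$ is $p-1$ for $t=0$ and $-1$ otherwise, \eqref{eq:param} gives $\widehat D(\alpha)=p(1_T(z)-\tau)$. The two values $p(1-\tau)$ and $-p\tau$ have equal modulus only for $\tau=\frac12$. To gain freedom we keep only half of each line, the points with $\lambda$ a square or those with $\lambda$ a nonsquare, and choose the half separately for each slope.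

Let $\eta$ be the Legendre symbol modulo $p$: $\eta(0)=0$, and $\eta(t)=1$ or $-1$ according as $t\ne0$ is a square or not. It is multiplicative and takes each of the values $\pm1$ exactly $\frac{p-1}2$ times. With $\Gamma=\sum_\lambda\eta(\lambda)\zeta^\lambda$ we have, for all $t\in\mathbb F_p$,
\begin{equation}\label{eq:gauss}
\sum_{\lambda\in\mathbb F_p}\eta(\lambda)\zeta^{\lambda t}=\eta(t)\Gamma,\qquad
\Gamma=\begin{cases}\sqrt p,&p\equiv1\pmod4,\\ i\sqrt p,&p\equiv3\pmod4.\end{cases}
\end{equation}
The first identity is the substitution $\lambda\mapsto\lambda/t$ for $t\ne0$ and $\sum\eta=0$ for $t=0$; the value of $\Gamma$ is Gauss's evaluation of the quadratic Gauss sum.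

\emph{From now on $p\equiv3\pmod4$}, so $\Gamma=i\sqrt p$ and $\eta(-1)=-1$. For $u:\mathbb F_p\to\mathbb C$ let
\[
(Cu)(z)=\frac1{\sqrt p}\sum_{m\in\mathbb F_p}u(m)\eta(m-z),\qquad \|u\|^2=\frac1p\sum_{z\in\mathbb F_p}|u(z)|^2 .
\]
The operator $C$ maps real functions to real functions. For the characters $e_b(m)=\zeta^{bm}$, the substitution $m=z+\lambda$ and \eqref{eq:gauss} give
\begin{equation}\label{eq:eigen}
Ce_b=i\,\eta(b)\,e_b .
\end{equation}
The $e_b$ form an orthonormal basis and the eigenvalues have modulus at most $1$, so $\|Cu\|\le\|u\|$.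

A choice of slopes and halves is a function $w:\mathbb F_p\to\{0,1,-1\}$. Let $T=\{m:w(m)\ne0\}$, $\tau=|T|/p$, and
\[
D_w=\{(\lambda,\lambda m):\ \lambda\in\mathbb F_p^*,\ m\in T,\ \eta(\lambda)=w(m)\}.
\]

\begin{lemma}\label{lem:half}
The graph $G(D_w)$ has edge density $\frac\tau2(1-\frac1p)$, and
\[
\|G(D_w)\|_*\ge\frac{(p-1)p^2}{2}\cdot\frac1p\sum_{z\in\mathbb F_p}L(z)-p^2,
\]
where $L(z)$ is the Euclidean length of the vector $\bigl(1_T(z)-\tau,\ (Cw)(z)\bigr)\in\mathbb R^2$.
\end{lemma}

\begin{proof}
The map $(\lambda,m)\mapsto(\lambda,\lambda m)$ is injective for $\lambda\ne0$, so $|D_w|=|T|\frac{p-1}2$, and Lemma~\ref{lem:sum} gives the density. For $\lambda\ne0$ and $m\in T$ the indicator of $\eta(\lambda)=w(m)$ is $\frac12(1+w(m)\eta(\lambda))$. With $b\ne0$ and $z$ as in \eqref{eq:param},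
\begin{align*}
\widehat D_w(\alpha)&=\sum_{m\in T}\sum_{\lambda\ne0}\tfrac12\bigl(1+w(m)\eta(\lambda)\bigr)\zeta^{\lambda b(m-z)}\\
&=\tfrac12\bigl(p1_T(z)-|T|\bigr)+\tfrac12\Gamma\eta(b)\sum_mw(m)\eta(m-z)\\
&=\tfrac p2\Bigl[\bigl(1_T(z)-\tau\bigr)+i\,\eta(b)(Cw)(z)\Bigr].
\end{align*}
Since $Cw$ is real and $\eta(b)=\pm1$, we get $|\widehat D_w(\alpha)|=\frac p2L(z)$. For each of the $p-1$ values $b\ne0$, the point $z$ runs through $\mathbb F_p$ as $\alpha_1$ does. Discard the terms with $b=0$ and apply Lemma~\ref{lem:sum}.
\end{proof}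

The condition $p\equiv3\pmod4$ makes the two terms of $\widehat D_w(\alpha)$ perpendicular. For $p\equiv1\pmod4$ they would both be real, a given $z$ would produce both $x+y$ and $x-y$ as $b$ varies, and $|x+y|=|x-y|$ only if $xy=0$.

By Lemma~\ref{lem:half}, it suffices to find $w$ with $\tau\approx\frac13$ and $L(z)\approx\frac{\sqrt5}3$ for most $z$.

\section{Steering the operator $C$}\label{sec:model}

The difficulty is that $Cw$ is a character sum, whose values we can usually bound but not prescribe. The way around it is \eqref{eq:eigen}: $C$ multiplies each Fourier coefficient by $i$ times a sign. If almost all the Fourier mass of $w$ lies on a bounded number of frequencies, then $Cw$ is determined, up to a small error, by a bounded number of Legendre symbols, and these we can choose.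

\subsection*{The model case $\tau=1$}
Take $T=\mathbb F_p$, which gives density about $\frac12$. Then $L(z)=|(Cw)(z)|$, and we want a $\pm1$-valued $w$ for which $Cw$ is again close to $\pm1$. Let $\mathbb T=\mathbb R/\mathbb Z$, let $s=1$ on $[0,\frac12)$ and $s=-1$ on $[\frac12,1)$, and let $\tilde s(y)=s(y+\frac14)$. The Fourier coefficients $\hat s(l)=\int_0^1s(y)e^{-2\pi ily}dy$ vanish for even $l$, because $s(y+\frac12)=-s(y)$. Let $\chi(l)=1$ for $l\equiv1$ and $\chi(l)=-1$ for $l\equiv3\pmod4$; this function is multiplicative on the odd integers. Translation by $\frac14$ multiplies the $l$-th coefficient by $e^{2\pi il/4}=i^l$, so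
\begin{equation}\label{eq:shift}
\widehat{\tilde s}(l)=i\chi(l)\hat s(l)\qquad(l\text{ odd}).
\end{equation}
Compare \eqref{eq:shift} with \eqref{eq:eigen}. Suppose that $\eta(l)=\chi(l)$ for all odd $l$ with $|l|\le R$. The partial sum $s_R(y)=\sum_{|l|\le R}\hat s(l)e^{2\pi ily}$ restricts to the function $\sum\hat s(l)e_l$ on the points $y=m/p$, and $C$ maps it to $\sum\hat s(l)\,i\chi(l)e_l$, which is the restriction of the partial sum of $\tilde s$. On low odd frequencies, $C$ \emph{is} the translation by a quarter period. As $C$ is a contraction and $s_R\to s$ in $L^2$, we expect that $w(m)=s(m/p)$ has $(Cw)(z)\approx\tilde s(z/p)=\pm1$ for most $z$; Section~\ref{sec:transfer} contains the estimate that makes such a statement precise.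

\begin{example}
Let $p=7$. Then $\eta(1),\dots,\eta(6)$ are $+,+,-,+,-,-$, so $\eta=\chi$ on $\{\pm1,\pm3\}$. Here $w=1$ on $\{0,1,2,3\}$ and $w=-1$ elsewhere, and $\sum\eta=0$ gives $\sqrt7\,(Cw)(z)=2\sum_{m=0}^3\eta(m-z)$. For $z=0,\dots,6$ this is $2,2,-2,-2,-4,0,4$, while $\tilde s(z/7)$ is $+,+,-,-,-,-,+$. The signs agree wherever $Cw\ne0$.
\end{example}

\subsection*{Why $\tau=\frac13$}
For $0<\tau<1$ the first coordinate $1_T(z)-\tau$ takes two values, so $|Cw|$ has to compensate by taking one value on $T$ and another off $T$. To control $T$ and the signs separately we use a second frequency. Fix $a\in\mathbb F_p$. For a function $\varphi$ on $\mathbb T^2$ define $\varphi^\circ:\mathbb F_p\to\mathbb C$ by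
\[
\varphi^\circ(m)=\varphi\Bigl(\frac{am}p,\frac mp\Bigr),
\]
where $t/p\in\mathbb T$ is well defined for $t\in\mathbb F_p$. The character $E_{k,l}(x,y)=e^{2\pi i(kx+ly)}$ restricts to $E_{k,l}^\circ=e_{ka+l}$, so $C$ acts on it by the factor $i\eta(ka+l)$. Take $w=f^\circ$ with $f(x,y)=1_I(x)s(y)$ and $I\subset\mathbb T$ an interval of length $\tau$: the variable $x$ selects the slopes and $y$ the halves.

If we arrange that $\eta(ka+l)=\epsilon_k\chi(l)$ with signs $\epsilon_k$, then $C$ turns $s(y)$ into $\tilde s(y)$ and multiplies the $k$-th coefficient of $1_I$ by $\epsilon_k$. Two sign patterns keep $1_I$ two-valued. The pattern $\epsilon_k=1$ leaves $1_I$ unchanged and gives the vectors $(1-\tau,\pm1)$ on $T$ and $(-\tau,0)$ off $T$; their lengths agree only if $(1-\tau)^2+1=\tau^2$, that is, $\tau=1$, the model case. The pattern $\epsilon_0=1$, $\epsilon_k=-1$ for $k\ne0$ is the reflection $h\mapsto2\int h-h$ in the mean. It turns $1_I$ into $2\tau-1_I$ and gives the vectors $(1-\tau,\pm(1-2\tau))$ and $(-\tau,\pm2\tau)$. Their squared lengths are $2-6\tau+5\tau^2$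 and $5\tau^2$, which agree exactly when $\tau=\frac13$. The vectors are then
\begin{equation}\label{eq:vectors}
\bigl(\tfrac23,\pm\tfrac13\bigr)\quad\text{and}\quad\bigl(-\tfrac13,\pm\tfrac23\bigr),
\end{equation}
both of length $\frac{\sqrt5}3$. This is the source of the density $\frac16=\frac12\cdot\frac13$ and of the constant $\frac{\sqrt5}6=\frac12\cdot\frac{\sqrt5}3$.

The factor $s(y)$ cannot be dropped. For $w=1_T$ the frequencies are $ka$, and $\eta(ka)$ is an odd function of $k$ that vanishes at $k=0$, whereas the reflection needs an even pattern with $\epsilon_0=1$. With the factor $s$, only odd $l$ occur, and $\epsilon_k\chi(l)$ is odd in $(k,l)$, as $\eta(ka+l)$ must be.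

We fix the notation: $I=[0,\frac13)$,
\[
f(x,y)=1_I(x)s(y),\qquad g(x,y)=\bigl(\tfrac23-1_I(x)\bigr)\tilde s(y),
\]
and, for $l$ odd, $\theta(0,l)=\chi(l)$ and $\theta(k,l)=-\chi(l)$ for $k\ne0$. The function $\frac23-1_I$ has zeroth coefficient $\frac13=\widehat{1_I}(0)$ and $k$-th coefficient $-\widehat{1_I}(k)$ for $k\ne0$. The Fourier coefficients of a product $u(x)u'(y)$ are $\hat u(k)\widehat{u'}(l)$, so \eqref{eq:shift} yields
\begin{equation}\label{eq:fg}
\hat g(k,l)=i\,\theta(k,l)\hat f(k,l)\quad(l\text{ odd}),\qquad \hat f(k,l)=\hat g(k,l)=0\quad(l\text{ even}).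
\end{equation}

\begin{definition}\label{def:adm}
Let $M\ge1$ be an integer. A pair $(p,a)$, with $p\equiv3\pmod4$ prime and $a\in\mathbb F_p$, is \emph{$M$-admissible} if for all integers $k,l$ with $|k|,|l|\le M$:
\begin{enumerate}
\item[(A)] $ka+l\ne0$ in $\mathbb F_p$ whenever $(k,l)\ne(0,0)$;
\item[(B)] $\eta(ka+l)=\theta(k,l)$ whenever $l$ is odd.
\end{enumerate}
\end{definition}

Condition (A) will spread the points $(am/p,m/p)$ evenly over $\mathbb T^2$, and (B) makes $C$ act like the multiplier in \eqref{eq:fg}.

\section{Prescribing Legendre symbols}\label{sec:symbols}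

For $k=0$, condition (B) does not involve $a$; it is a condition on $p$, which we meet by quadratic reciprocity. Let $Q_M=4\prod q$, the product taken over the odd primes $q\le M$, and let $r_M$ be the residue class modulo $Q_M$ with $r_M\equiv3\pmod4$ and $r_M\equiv1\pmod q$ for each such $q$. It exists by the Chinese remainder theorem and is coprime to $Q_M$, so by Dirichlet's theorem it contains infinitely many primes. For $k\ne0$ we count the good values of $a$ with Weil's bound: if $h\in\mathbb F_p[t]$ is squarefree and nonconstant, then $|\sum_{t\in\mathbb F_p}\eta(h(t))|\le(\deg h-1)\sqrt p$.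

\begin{lemma}\label{lem:adm}
Fix $M$. For every sufficiently large prime $p\equiv r_M\pmod{Q_M}$ there is $a\in\mathbb F_p$ such that $(p,a)$ is $M$-admissible.
\end{lemma}

\begin{proof}
Let $p>2M^2$.

\emph{The case $k=0$ of} (B). For an odd prime $q\le M$, reciprocity gives
$\eta(q)=\bigl(\frac pq\bigr)(-1)^{\frac{p-1}2\frac{q-1}2}=(-1)^{\frac{q-1}2}=\chi(q)$,
since $p\equiv1\pmod q$ and $\frac{p-1}2$ is odd. Also $\eta(-1)=-1=\chi(-1)$. An odd $l$ with $|l|\le M$ is $\pm1$ times a product of such primes, so $\eta(l)=\chi(l)$. It remains to find $a$ that satisfies (A) and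
\begin{equation}\label{eq:want}
\eta(ka+l)=-\eta(l)\qquad(1\le|k|\le M,\ |l|\le M,\ l\text{ odd}).
\end{equation}

\emph{Reduction to primitive pairs.} The conditions for proportional pairs are dependent, so we impose one condition for each ratio. Let $P$ be the set of pairs $(k,l)$ with $1\le k\le M$, $|l|\le M$, $l$ odd and $\gcd(k,l)=1$, and suppose that \eqref{eq:want} holds on $P$. For $k\ge1$ write $(k,l)=d\,(k',l')$ with $d=\gcd(k,l)$; then $(k',l')\in P$ and $\eta(ka+l)=\eta(d)\eta(k'a+l')=-\eta(d)\eta(l')=-\eta(l)$. For $k\le-1$, the case just proved and $\eta(-1)=-1$ give $\eta(ka+l)=-\eta((-k)a+(-l))=\eta(-l)=-\eta(l)$.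

\emph{Counting.} Let $N=|P|$. The polynomials $kt+l$, $(k,l)\in P$, have degree one over $\mathbb F_p$. Their roots are distinct: distinct pairs in $P$ have distinct ratios, so $0<|kl'-k'l|\le2M^2<p$. Hence the product of any nonempty subfamily is squarefree, of degree at most $N$. (Without the coprimality condition, $(k,l)$ and $(3k,3l)$ would give the product $3(kt+l)^2$, whose character sum has modulus $p-1$.) Put
\[
\Pi(t)=\prod_{(k,l)\in P}\bigl(1-\eta(l)\eta(kt+l)\bigr).
\]
Expand the product and sum over $t$. The empty subfamily contributes $p$, and each of the others at most $N\sqrt p$ in modulus, so $\sum_t\Pi(t)\ge p-2^NN\sqrt p$. Call $t$ \emph{good} if $\eta(kt+l)=-\eta(l)$ for all $(k,l)\in P$. If $t$ is not one of the $N$ roots, every factor is $0$ or $2$, so $\Pi(t)=2^N$ for good $t$ and $\Pi(t)=0$ otherwise; at a root, $\Pi(t)\le2^N$. The number of good $t$ is therefore at least $2^{-N}p-N\sqrt p-N$.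

Condition (A) holds for $k=0$ because $p>M$, and each pair with $k\ne0$ excludes one value of $a$, so at most $(2M+1)^2$ values are excluded. For large $p$ some good $t$ is not excluded; take it as $a$.
\end{proof}

\section{From the torus to $\mathbb F_p$}\label{sec:transfer}

By (B), $C$ behaves as desired on the low frequencies of $f$. The tail of the Fourier series is small in $L^2(\mathbb T^2)$, but we need it to be small on the $p$ points $(am/p,m/p)$. The following lemma is Weyl's equidistribution criterion in a form that is uniform in $(p,a)$.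

\begin{lemma}\label{lem:weyl}
Let $\varphi:\mathbb T^2\to\mathbb R$ be Riemann integrable and $\varepsilon>0$. There is $M_0$ such that for all $M\ge M_0$ and all $M$-admissible pairs $(p,a)$,
\[
\Bigl|\frac1p\sum_{m\in\mathbb F_p}\varphi^\circ(m)-\int_{\mathbb T^2}\varphi\Bigr|\le\varepsilon .
\]
\end{lemma}

\begin{proof}
There are real trigonometric polynomials $\varphi_-\le\varphi\le\varphi_+$ with $\int(\varphi_+-\varphi_-)\le\varepsilon$. Indeed, by Riemann integrability $\varphi$ lies between two step functions with close integrals; the indicator of a rectangle lies between two continuous functions with close integrals; and a continuous function on $\mathbb T^2$ is a uniform limit of trigonometric polynomials, which we move up or down by a small constant. Let $M_0$ bound $|k|$ and $|l|$ for all frequencies $(k,l)$ in $\varphi_\pm$. For such $(k,l)\ne(0,0)$, condition (A) gives $\frac1p\sum_mE^\circ_{k,l}(m)=\frac1p\sum_m\zeta^{(ka+l)m}=0=\int E_{k,l}$, and for $(k,l)=(0,0)$ both sides are $1$. So the average of $\varphi_\pm^\circ$ equals $\int\varphi_\pm$,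 and both the average of $\varphi^\circ$ and $\int\varphi$ lie in the interval $[\int\varphi_-,\int\varphi_+]$.
\end{proof}

For a pair $(p,a)$ put $w=f^\circ$ and $v=g^\circ$. Since $s=\pm1$, the function $w$ takes values in $\{0,1,-1\}$, its support is $T=\{m:am/p\in I\}$, and $v(z)=\pm(\frac23-1_T(z))$.

\begin{proposition}\label{prop:key}
For every $\varepsilon>0$ there is $M$ such that every $M$-admissible pair $(p,a)$ satisfies $|\tau-\frac13|\le\varepsilon$ and $\|Cw-v\|\le\varepsilon$.
\end{proposition}

\begin{proof}
Let $f_R=\sum_{|k|,|l|\le R}\hat f(k,l)E_{k,l}$, and let $g_R$ be the corresponding partial sum of $g$. They converge to $f$ and $g$ in $L^2(\mathbb T^2)$; fix $R$ with $\int|f-f_R|^2\le\varepsilon^2/8$ and $\int|g-g_R|^2\le\varepsilon^2/8$. The functions $|f-f_R|^2$, $|g-g_R|^2$ and $1_I(x)$ are bounded and continuous off finitely many lines, hence Riemann integrable. Apply Lemma~\ref{lem:weyl} to the first two with tolerance $\varepsilon^2/8$ and to the third with tolerance $\varepsilon$, and let $M$ be the largest of $R$ and the three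 values of $M_0$. For an $M$-admissible pair we obtain
\[
\|w-f_R^\circ\|\le\tfrac\varepsilon2,\qquad\|v-g_R^\circ\|\le\tfrac\varepsilon2,\qquad|\tau-\tfrac13|\le\varepsilon .
\]
By \eqref{eq:eigen}, condition (B) and \eqref{eq:fg}, with sums over $|k|,|l|\le R$ and $l$ odd,
\[
Cf_R^\circ=\sum\hat f(k,l)\,i\eta(ka+l)\,e_{ka+l}=\sum\hat f(k,l)\,i\theta(k,l)\,e_{ka+l}=\sum\hat g(k,l)\,e_{ka+l}=g_R^\circ .
\]
We have no control over $\eta$ on the remaining frequencies, and we need none: since $C$ is a contraction,
\[
\|Cw-v\|\le\|C(w-f_R^\circ)\|+\|g_R^\circ-v\|\le\tfrac\varepsilon2+\tfrac\varepsilon2 .\qedhere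
\]
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Given $\delta>0$, fix $\varepsilon$ with $0<\varepsilon<\min(\delta/6,\,c/2)$, and let $M$ be as in Proposition~\ref{prop:key}.

\emph{Orders $p^2$.} Let $p\equiv r_M\pmod{Q_M}$ be a large prime, let $a$ be given by Lemma~\ref{lem:adm}, and let $G_p=G(D_w)$ with $w=f^\circ$. The vector $(1_T(z)-\frac13,\,v(z))$ is one of the vectors \eqref{eq:vectors}, so its length is $\frac{\sqrt5}3=2c$ for every $z$. By the triangle inequality in $\mathbb R^2$,
\[
L(z)\ge2c-\bigl|\tau-\tfrac13\bigr|-\bigl|(Cw)(z)-v(z)\bigr| .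
\]
The average of $|Cw-v|$ is at most $\|Cw-v\|$ by Cauchy--Schwarz, so Proposition~\ref{prop:key} gives $\frac1p\sum_zL(z)\ge2c-2\varepsilon$. By Lemma~\ref{lem:half},
\[
\|G_p\|_*\ge(c-\varepsilon)(p^3-p^2)-p^2\ge(c-\varepsilon)p^3-2p^2,
\]
and the density $\rho_p=\frac\tau2(1-\frac1p)$ of $G_p$ satisfies $|\rho_p-\frac16|\le\frac\varepsilon2+\frac1{2p}$. Thus there is $p_0$ such that for all primes $p\ge p_0$ in the class $r_M$,
\begin{equation}\label{eq:Gp}
\bigl|\rho_p-\tfrac16\bigr|\le\varepsilon,\qquad\|G_p\|_*\ge(c-2\varepsilon)p^3 .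
\end{equation}
With $n=p^2$ this already answers the Question.

\emph{All large orders.} We pad $G_p$ with isolated vertices, which is harmless if $p^2$ is close to $n$. The prime number theorem in arithmetic progressions states that the number of primes $p\le x$ in the class $r_M$ is $(1+o(1))x/(\phi(Q_M)\log x)$, where $\phi$ is Euler's function. The number of those in $((1-\varepsilon)x,x]$ is then $(\varepsilon+o(1))x/(\phi(Q_M)\log x)$, which is positive for large $x$. It matters here that $M$ depends on $\varepsilon$ only and that \eqref{eq:Gp} holds for \emph{every} large prime of one fixed class. For large $n$ choose such a prime with $(1-\varepsilon)\sqrt n<p\le\sqrt n$ and $p\ge p_0$, and let $G$ be $G_p$ together with $n-p^2$ isolated vertices. The new eigenvalues are $0$, so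
\[
\|G\|_*\ge(c-2\varepsilon)(1-\varepsilon)^3n^{3/2}\ge(c-2\varepsilon)(1-3\varepsilon)n^{3/2}\ge(c-4\varepsilon)n^{3/2}>(c-\delta)n^{3/2},
\]
where we used $3c<2$. The density of $G$ is $\rho_p\beta$ with $\beta=\binom{p^2}2/\binom n2\le1$. With $t=p^2/n\in((1-\varepsilon)^2,1]$ we have $\beta=t\,\frac{tn-1}{n-1}\ge t(t-\frac1n)\ge1-4\varepsilon-\frac1n$. For $n\ge1/\varepsilon$,
\[
\bigl|\rho_p\beta-\tfrac16\bigr|\le\bigl|\rho_p-\tfrac16\bigr|+\rho_p(1-\beta)\le\varepsilon+5\varepsilon<\delta .
\]

\emph{Density $\frac56$.} Let $G$ be a graph of order $n$ as just constructed, with $\delta/2$ in place of $\delta$, and let $A$ be its adjacency matrix. The complement has $\binom n2-e(G)$ edges, so its density is within $\delta/2$ of $\frac56$. Its adjacency matrix is $K-A$, where $K$ is the adjacency matrix of the complete graph, with eigenvalues $n-1$ (once) and $-1$ ($n-1$ times). Hence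
\[
\|K-A\|_*\ge\|A\|_*-\|K\|_*>(c-\tfrac\delta2)n^{3/2}-2(n-1),
\]
which exceeds $(c-\delta)n^{3/2}$ for large $n$.

Finally, given $\varepsilon$ and $n_0$ as in the Question, the first statement of the theorem with $\delta=\varepsilon$ and any $n>\max(n_0,n_1)$ provides the required graph. \qed

\begin{thebibliography}{1}
\bibitem{Nik} V. Nikiforov, \emph{Remarks on the energy of regular graphs}, arXiv:1604.04275 (2016).
\end{thebibliography}
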